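# Cables of the figure-eight knot and the kernel of $\mathcal C^{\rm top}\to\mathcal C^{\rm top}_{\mathbb Q}$

## 1. Rationally slice knots, and the guess that they have finite order

Suppose a knot bounds a disk in a 4-manifold that rational homology cannot tell from a ball. How far is it from bounding a disk in $B^4$ itself? The guess one would make first is: *not very far; some multiple of the knot bounds a disk in $B^4$.* In the language below, the guess says that the kernel of the map from the concordance group to the rational concordance group is torsion. We fix the words, and then test the guess.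

All knots are oriented knots in $S^3$, and $-K$ is the mirror image of $K$ with reversed orientation.

**Definition (concordance).** Knots $K$ and $J$ are *concordant* if they cobound a locally flat annulus in $S^3\times[0,1]$. Knots modulo this relation form the topological concordance group $\mathcal C^{\rm top}$ under connected sum; the inverse of $[K]$ is $[-K]$, and $[K]=0$ exactly when $K$ is *slice*, that is, bounds a locally flat disk in $B^4$.

**Definition (rational concordance).** Knots $K$ and $J$ are *rationally concordant* if they cobound a locally flat annulus in a compact topological 4-manifold $W$ with $\partial W=S^3\sqcup -S^3$ and $H_*(W;\mathbb Q)\cong H_*(S^3\times[0,1];\mathbb Q)$. The resulting group is $\mathcal C^{\rm top}_{\mathbb Q}$. A knot is trivial in it if and only if it is *rationally slice*: it bounds a locally flat disk in a rational homology ball.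

Concordant knots are rationally concordant, so there is a surjective homomorphism $\psi^{\rm top}\colon\mathcal C^{\rm top}\to\mathcal C^{\rm top}_{\mathbb Q}$. The smooth version is $\psi\colon\mathcal C\to\mathcal C_{\mathbb Q}$. It is known that $\ker\psi$ contains a copy of $\mathbb Z^\infty\oplus(\mathbb Z/2)^\infty$ and that $\ker\psi^{\rm top}$ contains a copy of $(\mathbb Z/2)^\infty$. The question comes from Jennifer Hom, Sungkyung Kang and JungHwan Park, "Topologically and rationally slice knots" (arXiv:2304.06265, 2023): does $\ker\psi^{\rm top}$ contain an element of infinite order?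

**Testing the guess on $4_1$.** The figure-eight knot $4_1$ is rationally slice (we prove this in Section 2). It is isotopic to $-4_1$, so $4_1\#4_1=4_1\#-4_1$ is slice. Its determinant $|\Delta_{4_1}(-1)|=5$ is not a square, so $4_1$ is not slice. Hence $[4_1]\in\ker\psi^{\rm top}$ has order exactly $2$, and the guess survives.

**Testing it on cables.** For a knot $I$ with tubular neighborhood $N(I)$, longitude $\lambda_I$ and meridian $\mu_I$, and for odd $\ell$, let $I_{2,\ell}$ be the curve on $\partial N(I)$ homologous to $2\lambda_I+\ell\mu_I$. For the unknot $U$ this is the torus knot $U_{2,\ell}=T_{2,\ell}$; for instance $U_{2,3}$ is the right-handed trefoil. Put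
$$K_\ell(I)=I_{2,\ell}\,\#\,-T_{2,\ell},\qquad K_\ell=K_\ell(4_1).$$
If $I$ is rationally slice, so is $K_\ell(I)$ (Section 2). The symmetry that made $4_1$ have order two is no longer there: the mirror image of a $(2,\ell)$-cable is the $(2,-\ell)$-cable of the mirror image, so $-K_\ell=(4_1)_{2,-\ell}\#T_{2,\ell}$. Still, at the level of Seifert forms $K_\ell$ has order at most two (Section 3), and the guess survives again. Nevertheless it is wrong.

**Theorem A.** For every odd prime $\ell\ne5$, $K_\ell\in\ker\psi^{\rm top}$ (indeed $K_\ell\in\ker\psi$), and the classes $[K_\ell]$, $\ell\ne2,5$ prime, are linearly independent over $\mathbb Z$ in $\mathcal C^{\rm top}$. In particular each $K_\ell$ is an infinite order element of $\ker\psi^{\rm top}$.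

So $(4_1)_{2,3}\#-T_{2,3}$ is an explicit infinite order element. There is a stronger version.

**Theorem B.** Let $\mathcal D\subset\mathcal C^{\rm top}$ be the subgroup of classes represented by knots of determinant $1$. Let $I$ be a topologically rationally slice knot such that $\Delta_I$ has an irreducible factor $\delta\in\mathbb Q[x^{\pm1}]$ of odd multiplicity with $\delta(x^{-1})\doteq\delta(x)$, no root of which is a root of unity. Then for every odd prime $\ell$ unramified in the splitting field of $\Delta_I$ over $\mathbb Q$ (all but finitely many primes), $K_\ell(I)\in\ker\psi^{\rm top}$, and these classes are linearly independent in $\mathcal C^{\rm top}/\mathcal D$.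

**Corollary C.** $\ker\psi^{\rm top}$ contains a subgroup isomorphic to $\mathbb Z^\infty\oplus(\mathbb Z/2)^\infty$, and $\ker\psi^{\rm top}/(\ker\psi^{\rm top}\cap\mathcal D)$ contains $\mathbb Z^\infty$.

Here $\doteq$ means equality up to units of $\mathbb Q[x^{\pm1}]$. The determinant of $K$ is $|\Delta_K(-1)|=|H_1(\Sigma_2(K))|$, with $\Sigma_2(K)$ the double branched cover; it is multiplicative under connected sum and equal for $K$ and $-K$, so $\mathcal D$ is a subgroup.

**Standard facts we use.**

1. Locally flat disks have normal bundles (Freedman–Quinn).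
2. Compact topological manifolds have the homotopy type of finite complexes (Kirby–Siebenmann) and satisfy Poincaré–Lefschetz duality with local coefficients.
3. If $V$ is the double branched cover of $B^4$ along a slice disk for $J$, then $V$ is a $\mathbb Z/2$-homology ball, and $G=\ker(H_1(\Sigma_2(J))\to H_1(V))$ satisfies $G=G^\perp$ for the linking form (Casson–Gordon).

The equality in fact 3 is quickly recalled. Since $H_1(V)$ and $H_2(V)$ are finite, $H_2(V,\Sigma_2(J))\cong H^2(V)\cong\mathrm{Hom}(H_1(V),\mathbb Q/\mathbb Z)$. If $a$ is a class on the left, viewed as a homomorphism on the right, then $\mathrm{lk}(\partial a,y)=\pm a(i_*y)$, where $i$ is the inclusion of the boundary. The classes $\partial a$ are exactly the elements of $G$. So $y\in G^\perp$ iff every homomorphism $H_1(V)\to\mathbb Q/\mathbb Z$ kills $i_*y$, iff $i_*y=0$, iff $y\in G$.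

## 2. A rational ball for $4_1$, and annuli between cables

**Step 2.1: $4_1$ is rationally slice.** *Purpose: build a rational homology ball in which $4_1$ bounds a smooth disk.* The fact is known (Fintushel–Stern, Kawauchi, Cha); here is a proof.

The knot $4_1$ is fibered of genus one with Alexander polynomial $t^2-3t+1$. So its $0$-surgery $M_{4_1}$ is a torus bundle over $S^1$ with monodromy $A\in SL_2(\mathbb Z)$ of trace $3$. By Latimer–MacDuffee, $GL_2(\mathbb Z)$-conjugacy classes of integer matrices with characteristic polynomial $t^2-3t+1$ correspond to ideal classes of $\mathbb Z[\frac{3+\sqrt5}2]$. This is the ring of integers of $\mathbb Q(\sqrt5)$, which has class number $1$, so there is only one conjugacy class. Hence $A$ is conjugate to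
$$\begin{pmatrix}2&1\\1&1\end{pmatrix}=B^2,\qquad B=\begin{pmatrix}1&1\\1&0\end{pmatrix},\qquad \det B=-1.$$
Thus $M_{4_1}=T^2\times\mathbb R/(x,s)\sim(B^2x,s-1)$. The map $\sigma(x,s)=(Bx,s-\tfrac12)$ is well defined on this quotient, and $\sigma^2(x,s)=(B^2x,s-1)\sim(x,s)$, so $\sigma$ is an involution. It is free, because it moves the base circle by half a turn. It reverses orientation, because $\det B=-1$. The quotient $N=M_{4_1}/\sigma$ is the torus bundle with monodromy $B$.

Now let $Z=M_{4_1}\times[-1,1]/(x,r)\sim(\sigma x,-r)$. Both $\sigma$ and $r\mapsto-r$ reverse orientation, so $Z$ is orientable. Its boundary is $M_{4_1}$, and it retracts to $M_{4_1}\times0/\sigma=N$. Orient $Z$ so that $\partial Z=M_{4_1}$ as oriented manifolds.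

In the Wang sequence of $N$ the map $B_*-1$ is $0$ on $H_0(T^2)$. On $H_1(T^2)$ it has determinant $\det\begin{pmatrix}0&1\\1&-1\end{pmatrix}=-1$. On $H_2(T^2)$ it is $-2$. Hence $H_*(N;\mathbb Q)=H_*(S^1;\mathbb Q)$, and $H_1(N;\mathbb Q)$ is detected by the winding number around the base circle. The meridian of $4_1$ meets the fiber of $M_{4_1}$ once, so it winds once around the base of $M_{4_1}$, hence twice around the base of $N$. It is nonzero in $H_1(N;\mathbb Q)$.

The core of the surgery solid torus in $M_{4_1}$ is isotopic to the meridian $\mu$, since $\mu$ meets the meridian disk of that solid torus once. Attach a 2-handle to $Z$ along this core, with the framing for which the new boundary is $S^3$ (the surgery that undoes the $0$-surgery). The handle kills $H_1(Z;\mathbb Q)=\mathbb Q$ and creates nothing else, so the result is a rational homology ball. The cocore of the handle is a smooth disk whose boundary is the core of the new solid torus, which is $4_1$.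

This also gives an example of a rational homology ball that is not an integral one. Since $B-1$ is invertible over $\mathbb Z$ on $H_1(T^2)$, we have $H_1(N;\mathbb Z)=\mathbb Z$. The handle kills twice a generator, so the ball has $H_1=\mathbb Z/2$.

**Step 2.2: cables of rationally slice knots.** *Purpose: show $K_\ell(I)\in\ker\psi^{\rm top}$ whenever $I$ is rationally slice.*

Remove from the rational ball a small standard ball around an interior point of the disk. What remains is an annulus $\mathcal A$ from $I$ to $U$ in a rational homology cobordism $Q$ from $S^3$ to $S^3$. Trivialize the normal bundle of $\mathcal A$ so that it gives the $0$-framing at the $I$-end; this is possible because $\mathcal A$ retracts to that end. Let $\mathcal A'$ be the push-off.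

We need to know the framing at the $U$-end. Close $\mathcal A'$ to a 2-cycle by Seifert surfaces of its two ends. This cycle is zero in $H_2(Q;\mathbb Q)=0$, so its intersection number with $\mathcal A$ is zero. Since $\mathcal A\cap\mathcal A'=\emptyset$, that number comes from the Seifert surfaces only: it is the difference of the self-linking numbers of the framings at the two ends. The one at $I$ is $0$, so the one at $U$ is $0$.

Therefore, under $\nu(\mathcal A)\cong(S^1\times D^2)\times[0,1]$, the product (cable pattern)$\times[0,1]$ is an annulus from $I_{2,\ell}$ to $U_{2,\ell}=T_{2,\ell}$. So $I_{2,\ell}$ and $T_{2,\ell}$ are rationally concordant, and $K_\ell(I)\in\ker\psi^{\rm top}$. For $I=4_1$ everything is smooth, so $K_\ell\in\ker\psi$. $\square$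

## 3. Seifert forms see order at most two

To show that $K_\ell$ has infinite order, the sensible first attempt is a Seifert form computation. Recall that $V(a,b)=\mathrm{lk}(a,b^+)$ on $H_1$ of a Seifert surface, and that a slice knot is algebraically slice: $V$ vanishes on a direct summand of half rank. We check that this attempt stops at once: $K_\ell\#K_\ell$ is algebraically slice.

*Seifert form of a cable.* Let $S_I$ be a Seifert surface of $I$ with form $V$. A Seifert surface of $I_{2,\ell}$ ($\ell>0$) consists of two parallel copies of $S_I$ joined by $\ell$ half-twisted bands, all inside a small ball $D$ that meets $I$ in an arc. Its $H_1$ is $H_1(S_I)\oplus H_1(S_I)\oplus\mathbb Z^{\ell-1}$, the last summand generated by loops through consecutive bands. These loops and their push-offs lie in $D$, and the curves on the copies of $S_I$ can be moved off $D$, so the two kinds are unlinked. The band loops carry the form $V_T$ of $T_{2,\ell}$, whose surface is the same picture with disks in place of $S_I$. With copy 2 on the positive side of copy 1, $\mathrm{lk}(a_1,b_2^+)=V(a,b)$, while $b_1^+$ lies on the negative side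 of copy 2, so $\mathrm{lk}(a_2,b_1^+)=V(b,a)$. The form of $I_{2,\ell}$ is therefore
$$V'\oplus V_T,\qquad V'=\begin{pmatrix}V&V\\V^{T}&V\end{pmatrix}.$$

*Two copies for $4_1$.* Take $V=\begin{pmatrix}1&1\\0&-1\end{pmatrix}$; indeed $\det(V-tV^T)=-(t^2-3t+1)$. Let $P=\begin{pmatrix}0&1\\1&1\end{pmatrix}$. Then
$$VP=\begin{pmatrix}1&2\\-1&-1\end{pmatrix},\qquad P^TVP=\begin{pmatrix}-1&-1\\0&1\end{pmatrix}=-V.$$
So $V\oplus V$ vanishes on the rank-two summand $H=\{(x,Px)\}\subset\mathbb Z^4$. Every block of $V'\oplus V'$ is $V\oplus V$ or its transpose, so $V'\oplus V'$ vanishes on $H\otimes\mathbb Z^2$, of rank $4$ in rank $8$. The form of $-T_{2,\ell}$ is $-V_T$, and $V_T\oplus-V_T$ vanishes on the diagonal. Hence the Seifert form of $K_\ell\#K_\ell$ vanishes on a half-rank summand.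

So no invariant of the algebraic concordance class can prove infinite order. The reason is visible: the form $V'$ is built from $V$ alone, and $V$ has order two. The only slice obstruction used for $4_1$ above is of parity type, and parity dies when we double.

What gets past this is that the double cover of the cable exterior contains *two* copies of $E(4_1)$. A character $\chi$ of $H_1(\Sigma_2)$ can rotate the variable of each copy by its own root of unity, so that copies are counted only if their root of unity has a prescribed value. Parity then gives one condition for every character coming from the slice disk. A slice disk provides a whole self-orthogonal group of them, and these conditions turn out to be incompatible for every multiple $n$.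

## 4. The double cover of a cable exterior

*Purpose: find the two copies of $E(I)$, and the classes of their meridians in $H_1(\Sigma_2(I_{2,\ell}))$.*

Write $E(\cdot)$ for knot exteriors and a subscript $2$ for double covers coming from $H_1\to\mathbb Z\to\mathbb Z/2$. Cutting along $\partial N(I)$, we get $E(I_{2,\ell})=E(I)\cup_AN$, where $N=N(I)$ is a solid torus and $A=\partial N\smallsetminus\nu(I_{2,\ell})$ is an annulus. In $H_1(E(I_{2,\ell}))=\mathbb Z$, measured by linking with $I_{2,\ell}\sim2\lambda_I+\ell\mu_I$, the meridian $\mu_I$ maps to $2$ and the core of $N$ to $\ell$. The core $h$ of $A$ is parallel to the cable: it is $\ell\mu_I$ in $H_1(E(I))$ and twice the core in $H_1(N)$.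

In the double cover, $E(I)$ lifts to two copies since $\mu_I\mapsto2$ is even. The annulus $A$ lifts to two copies since $h\mapsto2\ell$ is even. The cover $\widetilde N$ of $N$ is connected since $\ell$ is odd; it is again a solid torus. So
$$E(I_{2,\ell})_2=(E_0\sqcup E_1)\cup_{A_0\sqcup A_1}\widetilde N,\qquad E_j\cong E(I),\quad A_j\subset\partial E_j .\tag{1}$$

Let $x_j$ be the meridian of $E_j$ and $y$ the core of $\widetilde N$. The core $h_j$ of $A_j$ is $\ell x_j$ in $E_j$. In $\widetilde N$ it equals $y$: both project to twice the core of $N$, and $H_1(\widetilde N)\to H_1(N)$ is injective. In the Mayer–Vietoris sequence, $H_0(A_0\sqcup A_1)=\mathbb Z^2\to H_0(E_0)\oplus H_0(E_1)\oplus H_0(\widetilde N)=\mathbb Z^3$ is injective. Hence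
$$H_1(E(I_{2,\ell})_2)=\langle x_0,x_1,y\mid \ell x_0=y=\ell x_1\rangle\cong\mathbb Z\oplus\mathbb Z/\ell,$$
with torsion generated by $d=x_0-x_1$.

Let $f$ be half of the map to $H_1(E(I_{2,\ell}))=\mathbb Z$. Then $f(x_j)=1$ and $f(y)=f(h_j)=\ell$. Let $\tilde\mu$ be the lift of twice the meridian of $I_{2,\ell}$. Then $f(\tilde\mu)=1$, and $\ker f$ is the torsion, so $\tilde\mu=x_0+kd$ for some $k$. The deck transformation preserves $\tilde\mu$, which is the full preimage of a meridian circle. It exchanges $x_0$ and $x_1$, so it sends $d$ to $-d$. Hence $x_0+kd=x_1-kd$, that is, $(1+2k)d=0$, so $2k\equiv-1\pmod\ell$. Filling in the branch set kills $\tilde\mu$. In the quotient $x_0=-kd$, and $x_1=x_0-d=-(k+1)d=kd$, because $k+1\equiv-k$. Since $k$ is a unit modulo $\ell$, we have proved: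
$$H_1(\Sigma_2(I_{2,\ell}))\cong\mathbb Z/\ell\ \text{ is generated by } x_0,\quad\text{and}\quad x_1=-x_0.\tag{2}$$

*Example.* For $T_{2,3}=U_{2,3}$ we get $H_1(\Sigma_2)=\mathbb Z/3$, $k=1$, $x_0=-d$ and $x_1=-2d=d$.

The same description holds for $-I_{2,\ell}$. The reflection of $S^3$ followed by reversal of the knot identifies the exteriors and sends meridians to meridians, hence preserves $f$.

## 5. Twisted homology of a slice disk exterior, and an even length

**Recollection.** For a homomorphism $\rho\colon\pi_1(X)\to\Lambda^\times$ into the units of a commutative ring, $H_*(X;\Lambda)$ is the homology of the chain complex of the universal cover, tensored over $\mathbb Z[\pi_1(X)]$ with $\Lambda$, on which $g$ acts by $\rho(g)$. We call $\rho(g)$ the *holonomy* of $g$. *Example:* for a circle with holonomy $c$ the complex is $\Lambda\xrightarrow{1-c}\Lambda$; if $1-c$ is a unit, the homology vanishes.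

**Set-up.** Let $J$ be slice, with slice disk exterior $W$. Then $\partial W=M_J=:M$ is the $0$-surgery, and $H_*(W;\mathbb Z)=H_*(S^1;\mathbb Z)$ by Mayer–Vietoris for $B^4=W\cup(D^2\times D^2)$. Let $W_2,M_2$ be the double covers and $W_\infty$ the infinite cyclic cover, so $M_2=\partial W_2$. Let $V\supset W_2$ be the double branched cover of $B^4$, with $\partial V=\Sigma_2(J)$, and $G=\ker(H_1(\Sigma_2(J))\to H_1(V))$.

Fix an odd prime $\ell$ and a character $\chi\colon H_1(\Sigma_2(J))\to\mathbb Z[1/\ell]/\mathbb Z$ that vanishes on $G$. It is defined on the subgroup $H_1(\Sigma_2(J))/G$ of the finite group $H_1(V)$. Extend it to $H_1(V)\to\mathbb Q/\mathbb Z$, which is possible since $\mathbb Q/\mathbb Z$ is injective, and project to the $\ell$-primary part. The extension takes values in $\ell^{-s}\mathbb Z/\mathbb Z$ for some $s\ge1$, and any larger $s$ will also do. (Even if $\chi$ has order $\ell$, the extension may need a larger power of $\ell$; this is why $s$ appears.) Put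
$$\zeta=e^{2\pi i/\ell^s},\quad F=\mathbb Q(\zeta),\quad\Lambda=F[u^{\pm1}],$$
with the involution that is $u\mapsto u^{-1}$ and complex conjugation on $F$. Define
$$\rho\colon\pi_1(W_2)\to\Lambda^\times,\qquad\rho(g)=u^{f(g)}e^{2\pi i\chi(g)},$$
where $f$ is half of the map to $H_1(W)=\mathbb Z$ and $\chi$ is evaluated through $H_1(W_2)\to H_1(V)$. On $E(J)_2\subset M_2$ the same formula holds with $\chi$ evaluated through $E(J)_2\subset\Sigma_2(J)$. Note that $\bar\rho=\rho^{-1}$.

**Lemma 1.** $H_*(W_2;F(u))=0$.

*Proof.* The purpose is to reduce from $F$, where $\chi$ is visible, to $\mathbb F_\ell$, where it is not.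

*Over $\mathbb F_\ell$.* Consider the exact sequence with $\mathbb F_\ell$ coefficients
$$H_i(W_\infty)\xrightarrow{\,t-1\,}H_i(W_\infty)\to H_i(W)\to H_{i-1}(W_\infty)\xrightarrow{\,t-1\,}H_{i-1}(W_\infty).$$
For $i\ge2$, $H_i(W)=0$, so $t-1$ is onto on $H_i(W_\infty)$. For $i=1$, $t-1$ is zero on $H_0(W_\infty)=\mathbb F_\ell$, so $H_1(W)=\mathbb F_\ell\to H_0(W_\infty)=\mathbb F_\ell$ is onto, hence an isomorphism. Then $H_1(W_\infty)\to H_1(W)$ is zero, and $t-1$ is onto on $H_1(W_\infty)$. By fact 2 these are finitely generated modules over the principal ideal domain $\mathbb F_\ell[t^{\pm1}]$. On a free summand $t-1$ would not be onto, so they are torsion, hence finite-dimensional over $\mathbb F_\ell$; so is $H_0$. Now $W_\infty\to W_2$ is the infinite cyclic cover given by $f$. So $H_*(W_2;\mathbb F_\ell[u^{\pm1}])=H_*(W_\infty;\mathbb F_\ell)$ (local system $u^f$) is finite-dimensional, hence torsion, and $H_*(W_2;\mathbb F_\ell(u))=0$.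

*Lifting.* Let $R=\mathbb Z[\zeta][u^{\pm1}]$, and let $\mathfrak p$ be the kernel of $R\to\mathbb F_\ell[u^{\pm1}]$, $\zeta\mapsto1$; this map exists because $\mathbb Z[\zeta]/(1-\zeta)=\mathbb F_\ell$. The complex $C_*(W_2;R_{\mathfrak p})$, twisted by $\rho$, is chain equivalent to a bounded complex of finitely generated free modules over the local ring $R_{\mathfrak p}$. Modulo the maximal ideal $\rho$ becomes $u^f$, the residue field is $\mathbb F_\ell(u)$, and the complex is acyclic by the first part. Such a complex is contractible: its last differential $C_1\to C_0$ is onto modulo the maximal ideal, hence onto by Nakayama, hence split with a finitely generated free kernel; split off $C_0$ and induct on the length. Tensoring with $F(u)$, the fraction field of $R_{\mathfrak p}$, keeps it contractible. $\square$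

Let $p\in\Lambda$ be irreducible with $(\bar p)=(p)$. The localization $\Lambda_{(p)}$ is a discrete valuation ring. *Example:* for $g\ne0$ the module $\Lambda_{(p)}/(g)$ has length equal to the multiplicity of $p$ in $g$. For a space or pair $X$ whose homology has finite length put
$$e(X)=\sum_i(-1)^i\,\mathrm{length}\,H_i(X;\Lambda_{(p)}).$$

**Lemma 2.** $e(M_2)$ is even.

*Proof.* The purpose is to turn duality into a parity. By Lemma 1 the finitely generated modules $H_i(W_2;\Lambda_{(p)})$ are torsion, so they have finite lengths $\ell_i$. Duality and universal coefficients over the principal ideal domain $\Lambda_{(p)}$ give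
$$H_i(W_2,M_2;\Lambda_{(p)}^{\rho})\cong H^{4-i}(W_2;\Lambda_{(p)}^{\rho})\cong\mathrm{Ext}^1\big(H_{3-i}(W_2;\Lambda_{(p)}^{\bar\rho}),\Lambda_{(p)}\big).$$
Indeed a cochain with values in the system $\rho$ is a $\Lambda_{(p)}$-linear functional on the chains with the inverse system $\rho^{-1}=\bar\rho$, and the $\mathrm{Hom}$ terms vanish since all homology is torsion. The module $H_{3-i}(W_2;\Lambda_{(p)}^{\bar\rho})$ is the conjugate of $H_{3-i}(W_2;\Lambda_{(p)}^{\rho})$. Because $(\bar p)=(p)$, the involution extends to $\Lambda_{(p)}$, so both have length $\ell_{3-i}$. For a module $T$ of finite length, $\mathrm{Ext}^1(T,\Lambda_{(p)})$ has the same length as $T$. So $\mathrm{length}\,H_i(W_2,M_2)=\ell_{3-i}$ and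
$$e(W_2,M_2)=\sum_i(-1)^i\ell_{3-i}=-e(W_2).$$
The long exact sequence of the pair shows that $H_*(M_2;\Lambda_{(p)})$ has finite length and that $e(M_2)=e(W_2)-e(W_2,M_2)=2e(W_2)$. $\square$

## 6. The parity condition for a sum of cables

Suppose $\sum_{\ell'}n_{\ell'}[K_{\ell'}]=0$ is a nontrivial finite relation over primes $\ell'\ne2,5$. Choose $\ell$ with $n_\ell\ne0$; multiplying the relation by $-1$ if needed, $n:=n_\ell>0$. Let $J=\#_{\ell'}\,n_{\ell'}K_{\ell'}$, which is slice. Write $J=\#_kJ_k$ with each $J_k$ equal to $\pm(4_1)_{2,\ell'}$ or $\pm T_{2,\ell'}$.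

**Step 6.1: characters from the metabolizer.** *Purpose: describe all the characters that Lemma 2 lets us use.* By (2), the $\ell$-primary part of $H_1(\Sigma_2(J))=\bigoplus_kH_1(\Sigma_2(J_k))$ is
$$X=\mathbb F_\ell^n\oplus\mathbb F_\ell^n,$$
coming from the $n$ copies of $(4_1)_{2,\ell}$, with generators $x_{i,0}$ ($1\le i\le n$), and from the $n$ copies of $-T_{2,\ell}$. The linking form of a connected sum is the orthogonal sum. So on $X$ it is $\frac1\ell\big(a\sum v_iw_i+b\sum v_i'w_i'\big)$ with $a,b\in\mathbb F_\ell^\times$, nonzero by nondegeneracy, and the same $a$ for all $i$ because the copies are identical. (Exchanging $x_{i,0}$ and $x_{i,1}=-x_{i,0}$ does not change $a$.)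

Let $\mathcal M=G\cap X$. The group $G$ is the sum of its primary parts, and different primary parts of $H_1(\Sigma_2(J))$ are orthogonal. So $G=G^\perp$ gives $\mathcal M=\mathcal M^\perp$ in $X$. For $m=(m_1,\dots,m_n;m_1',\dots,m_n')\in\mathcal M$ let $\chi_m=\mathrm{lk}(\cdot,m)$. It vanishes on $G$ since $m\in G=G^\perp$. It is trivial on $H_1(\Sigma_2(J_k))$ for the pieces with $\ell'\ne\ell$. By (2),
$$\chi_m(x_{i,0})=am_i/\ell,\qquad\chi_m(x_{i,1})=-am_i/\ell.\tag{3}$$

**Step 6.2: the prime $p$.** *Purpose: choose $p$ so that it singles out one root of unity.* Let $\omega=e^{2\pi i/\ell}\in F$, let $\Delta(x)=x^2-3x+1$ with roots $\alpha^{\pm1}$, $\alpha=\frac{3+\sqrt5}2$, and put $p=\Delta(\omega u)\in\Lambda$. Then $\bar p=\Delta(\omega^{-1}u^{-1})=\omega^{-2}u^{-2}p$, so $(\bar p)=(p)$. The quadratic $p$ has roots $\alpha^{\pm1}\omega^{-1}$. If it were reducible over $F$, then $\sqrt5\in F$; but $F/\mathbb Q$ is unramified outside $\ell$, while $\mathbb Q(\sqrt5)$ is ramified at $5\ne\ell$. So $p$ is irreducible. Its roots have modulus $\alpha^{\pm1}\ne1$, hence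
$$1-\eta u^k\ \text{ is a unit in }\Lambda_{(p)}\text{ for every root of unity }\eta\in F\text{ and every }k\ge1.\tag{4}$$

Call a space *acyclic* if its $\Lambda_{(p)}$-homology vanishes. A space homotopy equivalent to a circle with holonomy $\eta u^k$ ($k\ge1$), or a product with a circle factor of holonomy $\eta u^k$, is acyclic: up to homotopy its chain complex is the mapping cone of multiplication by $1-\eta u^k$, which is an isomorphism by (4).

**Step 6.3: reduction to the pieces.** *Purpose: show $H_*(M_2;\Lambda_{(p)})=\bigoplus_kH_*(E(J_k)_2;\Lambda_{(p)})$.* The exterior of the unknot is $D^2\times S^1$ with $S^1$ a meridian. Tying the $J_k$ into the unknot, one after the other, replaces subsets (small disk)$\times S^1$ by the $E(J_k)$, meridians going to meridians. Hence $E(J)=(Y\times S^1)\cup\bigcup_kE(J_k)$ with $Y$ planar, and $M=E(J)\cup(\text{solid torus})$, where the core of the solid torus is isotopic to a meridian. The inclusion of $E(J_k)_2$ into $\Sigma_2(J)=\#_k\Sigma_2(J_k)$ factors through $\Sigma_2(J_k)$ minus a ball, so $\chi_m$ restricts to it as described in Step 6.1. The curves in $Y$ parallel to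 the inner boundary are longitudes, which map to $0$ in $H_1(E(J))$, while the meridian maps to $1$. So the double cover of $Y\times S^1$ is $Y\times\widetilde S^1$ with $\widetilde S^1\to S^1$ the double cover, and $f(\widetilde S^1)=1$. The surgery solid torus lifts to a solid torus whose core has $f=1$. The gluing tori lift to tori with circle factor $\widetilde S^1$. All of these have a core or circle factor with holonomy $u$ times a root of unity, so they are acyclic, and Mayer–Vietoris gives the claim.

**Step 6.4: the cable pieces.** *Purpose: compute each $H_*(E(J_k)_2;\Lambda_{(p)})$.* In (1), with $\ell'$ in place of $\ell$, the parts $A_j$ and $\widetilde N$ are homotopy equivalent to circles with holonomy $\eta u^{\ell'}$, so they are acyclic. Hence $H_*(E(I_{2,\ell'})_2)\cong H_*(E_0)\oplus H_*(E_1)$. Since $\rho$ takes values in an abelian group, the coefficient system on $E_j\cong E(I)$ factors through $H_1(E(I))=\mathbb Z$. It sends $x_j$ to $\eta_ju$ with $\eta_j=e^{2\pi i\chi(x_j)}$. By the last remark of Section 4 the same holds for mirror images.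

If $I=U$, then $E_j$ is a solid torus whose core has holonomy $\eta_ju$, so it is acyclic.

If $I=4_1$, the homology of $E(4_1)$ over $\mathbb Q[x^{\pm1}]$ is $H_0=\mathbb Q[x^{\pm1}]/(x-1)$, $H_1=\mathbb Q[x^{\pm1}]/\Delta(x)$, and zero otherwise. (The exterior has the homotopy type of a 2-complex of Euler characteristic $0$, so $H_2$ is torsion-free of rank $0$.) The map $\mathbb Q[x^{\pm1}]\to\Lambda_{(p)}$, $x\mapsto\eta_ju$, is injective into a domain, so $\Lambda_{(p)}$ is torsion-free over a principal ideal domain, hence flat. Therefore $H_0(E_j)=\Lambda_{(p)}/(\eta_ju-1)=0$ by (4), and $H_1(E_j)=\Lambda_{(p)}/\Delta(\eta_ju)$. If $\eta_j=\omega$ this has length $1$. If $\eta_j\ne\omega$, compare the roots $\alpha^{\pm1}\eta_j^{-1}$ of $\Delta(\eta_ju)$ with the roots $\alpha^{\pm1}\omega^{-1}$ of $p$: equal roots would have equal modulus, hence the same exponent of $\alpha$, hence $\eta_j=\omega$. So there is no common root, and $H_1(E_j)=0$.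

**Step 6.5: the count.** For pieces with $\ell'\ne\ell$ we have $\eta_j=1\ne\omega$, so they contribute $0$; so do the copies of $-T_{2,\ell}$. By (3), the $i$-th copy of $(4_1)_{2,\ell}$ has $\eta_0=\omega^{am_i}$ and $\eta_1=\omega^{-am_i}$, and at most one of these equals $\omega$, as $\ell$ is odd. All nonzero homology is in degree $1$, so
$$-e(M_2)=\#\{i:m_i=\pm a^{-1}\}.$$
This is even by Lemma 2, for every $m\in\mathcal M$. Given $b\in\mathbb F_\ell^\times$, apply it to $(ab)^{-1}m\in\mathcal M$. We obtain
$$\text{for all }m\in\mathcal M\text{ and all }b\in\mathbb F_\ell^\times:\quad\#\{i\le n:m_i=\pm b\}\ \text{ is even.}\tag{5}$$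

Had we taken the trivial character and the prime $\Delta(u)$, each copy of $(4_1)_{2,\ell}$ would contribute length $1$ from $E_0$ and length $1$ from $E_1$: an even number, and no information. The twist is what separates the two lifts.

## 7. The cases $n=1$ and $n=2$ by hand

*The case $n=1$.* Here $\mathcal M=\mathcal M^\perp$ is a line in $\mathbb F_\ell^2$, spanned by some $(m_1;m_1')$ with $am_1^2+bm_1'^2=0$, so both entries are nonzero. Then $\#\{i:m_i=\pm m_1\}=1$ is odd, against (5). So $K_\ell$ is not slice.

*The case $n=2$.* This is where Seifert forms gave nothing. By (5), $m_1=\pm m_2$ for every $m\in\mathcal M$. A vector space is not the union of two proper subspaces, so one sign works for all $m$. The projection $\mathcal M_+$ of $\mathcal M$ to the first $\mathbb F_\ell^2$ therefore lies in the line spanned by $(1,\epsilon)$, $\epsilon=\pm1$. Since $(1,-\epsilon)$ is orthogonal to this line, the vector $((1,-\epsilon),0)$ lies in $\mathcal M^\perp=\mathcal M$. So $(1,-\epsilon)\in\mathcal M_+$, a contradiction as $\ell$ is odd. Hence $2K_\ell$ is not slice, although it is algebraically slice.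

*Larger $n$.* For $n=4$, condition (5) says that for each $m$ the four coordinates can be paired off up to sign, but the pairing may depend on $m$. There are $3\cdot4=12$ signed pairings, and a vector space over a small field can be a union of so few proper subspaces; $\mathbb F_3^2$ is the union of its four lines. So the argument for $n=2$ stops here. We need a way to make the pairing uniform in $m$.

## 8. A uniform pairing from characters in characteristic two

Let $\mathcal M^*=\mathrm{Hom}(\mathcal M,\mathbb F_\ell)$ and let $f_i\in\mathcal M^*$, $f_i(m)=m_i$, for $1\le i\le n$.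

**Claim 1.** For every $0\ne f\in\mathcal M^*$, $\#\{i:f_i=\pm f\}$ is even.

*Proof.* The idea is to record the $f_i$ in a group ring over $\mathbb F_2$, where "even for every $m$" becomes "killed by every character". Let
$$D=\sum_i\big([f_i]+[-f_i]\big)\in\mathbb F_2[\mathcal M^*].$$
For $m\in\mathcal M$, evaluation at $m$ is a homomorphism $\mathcal M^*\to\mathbb F_\ell$. The induced ring map sends $D$ to $\sum_i([m_i]+[-m_i])\in\mathbb F_2[\mathbb F_\ell]$. The coefficient of this element at $b\ne0$ is $\#\{i:m_i=\pm b\}$, since $b\ne-b$; it is even by (5). The coefficient at $0$ is $2\cdot\#\{i:m_i=0\}$. So the image is $0$.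

Every homomorphism $\mathcal M^*\to\overline{\mathbb F}_2^\times$ takes values in the $\ell$-th roots of unity, and so has the form $f\mapsto\xi^{f(m)}$, with $\xi$ a fixed primitive $\ell$-th root of unity and $m\in\mathcal M$. It factors through evaluation at $m$, so it kills $D$. As $|\mathcal M^*|$ is odd, the characters separate the elements of $\overline{\mathbb F}_2[\mathcal M^*]$. Hence $D=0$. For $f\ne0$ we have $f\ne-f$, and the coefficient of $D$ at $f$ is $\#\{i:f_i=\pm f\}$ modulo $2$. $\square$

**Step 8.1: the projection is at most half-dimensional.** Let $r$ be the number of classes $\{\pm f\}$, $f\ne0$, that contain some $f_i$. By Claim 1 each contains $f_i$ for at least two indices $i$, so $2r\le n$. Let $\mathcal M_+\subset\mathbb F_\ell^n$ be the image of $\mathcal M$ under $m\mapsto(m_1,\dots,m_n)$. Then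
$$\dim\mathcal M_+=\dim\mathrm{span}\{f_i\}\le r\le n/2.$$

**Step 8.2: it is at least half-dimensional.** Since $\mathcal M=\mathcal M^\perp$ and $a\ne0$, a vector $(v,0)$ lies in $\mathcal M$ iff $v\cdot w=0$ for all $w\in\mathcal M_+$. Hence $\mathcal M_+^\perp\subset\mathcal M_+$ for the dot product on $\mathbb F_\ell^n$, and so $n-\dim\mathcal M_+\le\dim\mathcal M_+$.

**Step 8.3: contradiction.** All inequalities are equalities: $\dim\mathcal M_+=r=n/2$ and $\mathcal M_+=\mathcal M_+^\perp$. Since $2r=n$, each class contains $f_i$ for exactly two indices, and no $f_i$ is zero. Representatives of the $r$ classes span a space of dimension $r$, so they are linearly independent. Therefore there is $m\in\mathcal M$ on which one representative takes the value $1$ and the others vanish. The vector $(m_1,\dots,m_n)\in\mathcal M_+$ then has exactly two nonzero entries, both $\pm1$. Its dot product with itself is $2\ne0$ in $\mathbb F_\ell$, which contradicts $\mathcal M_+=\mathcal M_+^\perp$.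

So no nontrivial relation exists. Together with Section 2 this proves **Theorem A**. $\blacksquare$

## 9. Other companions, modulo knots of determinant one

**Proof of Theorem B.** Step 2.2 gives $K_\ell(I)\in\ker\psi^{\rm top}$. Only finitely many primes ramify in a number field, which is the remark in parentheses in the statement.

Let $L$ be the splitting field of $\Delta_I$ over $\mathbb Q$, and $\nu$ the odd multiplicity of $\delta$ in $\Delta_I$. Suppose a nontrivial combination $\#_{\ell'}\,n_{\ell'}K_{\ell'}(I)$ over allowed primes is zero in $\mathcal C^{\rm top}/\mathcal D$. Choose $\ell$ with $n_\ell\ne0$; as before we may take $n=n_\ell>0$. Then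
$$J=\#_{\ell'}\,n_{\ell'}K_{\ell'}(I)\ \#\ J'$$
is slice for some knot $J'$ with $\det J'=1$. Section 5 holds for every slice $J$ and every $p$. We run Sections 6 and 8 with $p=\delta(\omega u)$ and check the points that change.

**Step 9.1: $p$ is irreducible over $F=\mathbb Q(\zeta)$, $\zeta=e^{2\pi i/\ell^s}$, and $(\bar p)=(p)$.** Every subfield of $F$ other than $\mathbb Q$ is ramified at $\ell$, because $F$ is totally ramified there. Since $\ell$ is unramified in $L$, we get $L\cap F=\mathbb Q$. Hence $\mathrm{Gal}(LF/F)\cong\mathrm{Gal}(L/\mathbb Q)$ acts transitively on the roots of $\delta$. So $\delta$ is irreducible over $F$, and so is $p$, by the substitution $x=\omega u$. As $\delta$ has rational coefficients, $\bar p=\delta((\omega u)^{-1})\doteq\delta(\omega u)=p$, up to units of $\Lambda$.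

**Step 9.2: (4) holds.** The roots of $1-\eta u^k$ are roots of unity. Those of $p$ are roots of $\delta$ times $\omega^{-1}$, and none is a root of unity. So Step 6.3, and the splitting into $E_0$ and $E_1$ in Step 6.4, go through, and the pieces with companion $U$ are still acyclic.

**Step 9.3: the companion pieces.** *Purpose: replace the length computation for $4_1$.* Over $\mathbb Q[x^{\pm1}]$ the homology of $E(I)$ is $H_0=\mathbb Q[x^{\pm1}]/(x-1)$ and a torsion module $H_1\cong\bigoplus_c\mathbb Q[x^{\pm1}]/(q_c)$ with $\prod_cq_c\doteq\Delta_I$. By flat base change $x\mapsto\eta_ju$, the length of $H_1(E_j;\Lambda_{(p)})$ is the multiplicity of $p$ in $\Delta_I(\eta_ju)$, and the other groups vanish.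

If $\eta_j=\omega$, write $\Delta_I=\delta^\nu g$ with $g$ coprime to $\delta$ over $\mathbb Q$, hence over $F$. So $p=\delta(\omega u)$ has multiplicity exactly $\nu$ in $\Delta_I(\omega u)$.

If $\eta_j\ne\omega$, the multiplicity is $0$. Indeed a common root $\beta$ of $p$ and $\Delta_I(\eta_ju)$ is nonzero, and $\omega\beta$ and $\eta_j\beta$ are roots of $\Delta_I$, so both lie in $L$. Then $\eta_j/\omega\in L$. The character $\chi_m$ takes values in $\frac1\ell\mathbb Z/\mathbb Z$ on $H_1(\Sigma_2(J))$, so $\eta_j$ is an $\ell$-th root of unity and $\eta_j/\omega\ne1$ is a primitive one. But $\mathbb Q(\omega)$ is ramified at the odd prime $\ell$, and $L$ is not, a contradiction.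

**Step 9.4: the piece $J'$.** *Purpose: show that it does not affect parity.* Since $|H_1(\Sigma_2(J'))|=\det J'=1$, the group $X$ and its linking form are unchanged, and $\rho=u^f$ on $E(J')_2$ for every $\chi$. Moreover $H_*(E(J')_2;\mathbb Q[u^{\pm1}])=H_*(E(J')_\infty;\mathbb Q)$ is finite-dimensional, with $E(J')_\infty$ the infinite cyclic cover. So $E(J')_2$ contributes a finite number $e'$ to $e(M_2)$, which depends on $F$ (and $p$) but not on $\chi$. Use $\chi=0$ (extended by $0$) with the same $s$, hence the same $F$: now every $\eta_j=1\ne\omega$, all other pieces contribute $0$ by Step 9.3, and $e(M_2)=e'$. By Lemma 2, $e'$ is even.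

**Step 9.5: conclusion.** For $m\in\mathcal M$ the character $\chi_m$ gives $e(M_2)=e'-\nu\cdot\#\{i:m_i=\pm a^{-1}\}$. Both $e(M_2)$ and $e'$ are even and $\nu$ is odd, so $\#\{i:m_i=\pm a^{-1}\}$ is even for all $m\in\mathcal M$. Scaling $m$ gives (5), and Section 8, which uses only (5), $\mathcal M=\mathcal M^\perp$ and the shape of the form on $X$, gives the contradiction. $\blacksquare$

**Proof of Corollary C.** The knot $4_1$ satisfies the hypotheses of Theorem B with $\delta=\Delta$: it is rationally slice, $x^2-3x+1$ is irreducible over $\mathbb Q$, symmetric and of multiplicity $1$, and its roots $\alpha^{\pm1}$ do not have modulus $1$. Its splitting field is $\mathbb Q(\sqrt5)$, ramified only at $5$, so the allowed primes are $\ell\ne2,5$. The group $\ker\psi^{\rm top}/(\ker\psi^{\rm top}\cap\mathcal D)$ embeds in $\mathcal C^{\rm top}/\mathcal D$, and it contains the independent classes of the $K_\ell$; this is the second statement.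

For the first statement, the subgroup generated by the $K_\ell$ is free abelian of infinite rank. It therefore meets the known torsion subgroup $(\mathbb Z/2)^\infty\subset\ker\psi^{\rm top}$ trivially, and the two together generate $\mathbb Z^\infty\oplus(\mathbb Z/2)^\infty$. $\blacksquare$
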